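\title{Finitely presented simple groups with trivial positive theory}

\begin{abstract}
A group has trivial positive theory if it satisfies the same positive first-order sentences as a non-abelian free group. We construct infinitely many pairwise non-isomorphic finitely presented simple groups with trivial positive theory; they are torsion-free and of cohomological dimension $2$. Each of them is an amalgam $S*_KS$ of two copies of a Burger--Mozes simple group $S$ over a vertex stabilizer $K$, glued along a suitable automorphism of $K$. The positive theory is controlled by a general criterion: if $G=A*_CB$ with $C\neq B$ and $|C\backslash A/C|\ge 3$, then every positive sentence true in $G$ is true in every group.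
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Positive sentences}
A \emph{positive sentence} in the first-order language of groups is a sentence built from equations $w(x_1,\dots,x_n)=1$, with $w$ a group word, using only conjunction, disjunction and the quantifiers $\forall$ and $\exists$; negation is not allowed. Laws such as $\forall x\,\forall y\;[x,y]=1$ are positive sentences, and so are statements of bounded generation such as
\begin{equation}\label{eq:commwidth}
\forall x\ \exists a_1,b_1,\dots,a_k,b_k\quad x=[a_1,b_1]\cdots[a_k,b_k],
\end{equation}
where $[a,b]=aba^{-1}b^{-1}$. A positive sentence that holds in a group holds in each of its quotients: equations survive under homomorphisms, witnesses for $\exists$ are pushed forward, and values for $\forall$ are lifted.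

Fix a non-abelian free group $F$. All non-abelian free groups satisfy the same positive sentences, and a group $G$ is said to have \emph{trivial positive theory} if it satisfies the same positive sentences as $F$. Every group is a quotient of a non-abelian free group, so a positive sentence true in $F$ is true in every group. Thus $G$ has trivial positive theory if and only if every positive sentence true in $G$ is true in every group: nothing specific to $G$ can be said without negation.

Such a group satisfies no nontrivial law, and it also has no bounded verbal width. Let $w$ be a word in $n$ variables and let $w(G)$ be the subgroup generated by the values $w(g_1,\dots,g_n)$. The property that every element of $w(G)$ is a product of at most $k$ values of $w^{\pm1}$ is expressed by a positive sentence, namely that every product of $k+1$ values of $w^{\pm 1}$ equals a product of $k$ such values (the identity $1=w(1,\dots,1)$ is a value). If $1\neq w(F)\neq F$, this sentence fails in $F$ for every $k$; we quote this fact without proof and use it only for Corollary~\ref{cor:width}. Hence a group with trivial positive theory has \emph{infinite $w$-verbal width} for every such $w$: no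 $k$ as above exists.

The obvious source of examples is the class of groups that map onto $F$. A simple group is at the other extreme, since it has no proper quotient from which to inherit the failure of a sentence. In a non-abelian simple group every element is a product of commutators, while \eqref{eq:commwidth} fails in $\mathbb Z$ for every $k$. A simple group with trivial positive theory must therefore be perfect without any uniform bound, and likewise for every word $w$ with $1\ne w(F)\ne F$. There is an uncountable family of finitely generated simple groups with trivial positive theory, but these examples are not finitely presented. The following question is posed in \cite{CGKN}.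

\medskip
\noindent\emph{Are there finitely presented simple groups with trivial positive theory?}
\medskip

We show that the answer is yes.

\subsection{Results}
The first result is a criterion for amalgamated products.

\begin{theorem}\label{thm:criterion}
Let $G=A*_CB$ with $C\neq B$ and $|C\backslash A/C|\ge3$. Then every positive sentence true in $G$ is true in every group; in particular $G$ has trivial positive theory. The number $3$ cannot be replaced by $2$.
\end{theorem}

The examples are built from simple groups acting on trees. Let $S$ be a group acting on the $d$-regular tree $X$, where $d\ge 6$, let $S_v$ denote the stabilizer of a vertex $v$, and let $o$ be a vertex of $X$. We say that $(S,X,o)$ satisfies \emph{hypothesis} (H) if: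
\begin{itemize}
\item[(H1)] $S$ is infinite, simple, torsion-free and finitely presented;
\item[(H2)] all vertex stabilizers are free of finite rank, and the rank of $S_o$ exceeds $\log_2(d!)$;
\item[(H3)] for every vertex $v$, the group induced by $S_v$ on the $d$ neighbors of $v$ is exactly the alternating group $\operatorname{Alt}(d)$.
\end{itemize}
Such groups come from the following theorem, which we use as a black box. Let $T_k$ be the $k$-regular tree.

\begin{theorem}[Burger--Mozes \cite{BM}]\label{thm:BM}
For all sufficiently large $n$ and $m$ there is a finite square complex with one vertex and universal cover $T_{2n}\times T_{2m}$ whose fundamental group $\Delta$, acting by deck transformations that preserve the two factors, has the following properties: the stabilizer in $\Delta$ of a vertex of $T_{2m}$ induces $\operatorname{Alt}(2m)$ on its $2m$ neighbors, and $\Delta$ has a simple subgroup $S$ of finite index.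
\end{theorem}

We call such a group $S$ a \emph{Burger--Mozes group with parameters $(n,m)$}. The bounds on $n$ and $m$ play no role here: we use one fixed admissible $m\ge3$ and arbitrarily large $n$.

For a subgroup $K\le S$ and $\theta\in\operatorname{Aut}(K)$, the \emph{twisted double} of $S$ over $K$ is the amalgam
\[
\Gamma_\theta=\langle\, S*S \mid i_1(k)=i_2(\theta(k))\ \text{ for } k\in K\,\rangle ,
\]
where $i_1,i_2$ are the embeddings of the two copies of $S$.

\begin{theorem}\label{thm:main}
\begin{itemize}
\item[(a)] Let $(S,X,o)$ satisfy \textup{(H)}. Put $K=S_o$ and let $\lambda\colon K\to\operatorname{Alt}(d)$ be the action on the neighbors of $o$. There is $\theta\in\operatorname{Aut}(K)$ with $\ker(\lambda\theta)\neq\ker\lambda$. For every such $\theta$ the group $\Gamma_\theta$ is finitely presented, torsion-free, simple and of cohomological dimension $2$, and every positive sentence true in $\Gamma_\theta$ is true in every group; in particular $\Gamma_\theta$ has trivial positive theory.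
\item[(b)] The Burger--Mozes groups $S$ with $m\ge3$ and $n>\log_2((2m)!)$ satisfy \textup{(H)} with $X=T_{2m}$.
\item[(c)] For fixed $m$ and $n\to\infty$, the groups $\Gamma_\theta$ obtained from \textup{(a)} and \textup{(b)} represent infinitely many isomorphism classes.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:width}
Each group $\Gamma_\theta$ of Theorem~\ref{thm:main}(a) is a finitely presented simple group with infinite $w$-verbal width for every word $w$ with $1\neq w(F)\neq F$.
\end{corollary}

\subsection{The two mechanisms}
The group $G=A*_CB$ acts on a tree, and the condition $|C\backslash A/C|\ge3$ says that the stabilizer $A$ of a vertex has at least two orbits on ordered pairs of distinct edges at that vertex. So a geodesic can turn in two $G$-invariantly different ways, and geodesics carry words in two letters. In Section~\ref{sec:criterion} we write the universally quantified variables of a sentence into such words by means of a code, and we read the solutions found in $G$ back as solutions in a free group.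

A group $S$ satisfying (H) splits over an edge stabilizer of $X$, but by (H3) the vertex stabilizers are $2$-transitive on neighbors, so this splitting has exactly two double cosets on each side and Theorem~\ref{thm:criterion} does not apply to it. Doubling $S$ over a \emph{vertex} stabilizer $K$ repairs this, because $K$ preserves the distance to $o$ and so has infinitely many double cosets. The price is simplicity: the untwisted double folds onto $S$. The twist $\theta$ is chosen so that $K$ acts independently on the neighbors of $o$ in the two copies of $X$. Sections~\ref{sec:input}--\ref{sec:independence} show that this independence propagates to all spheres in the tree of $\Gamma_\theta$, and that it forces simplicity. Section~\ref{sec:end} completes the proof of Theorem~\ref{thm:main}.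

\subsection{Conventions on trees}\label{sec:trees}
In a tree, $[a,b]$ is the geodesic from $a$ to $b$; a path without backtracking is a geodesic. We write $B_n(v)$ and $\Sigma_n(v)$ for the ball and the sphere of radius $n$ about $v$, and $u\sim v$ for adjacency. If $G$ acts, $G_v$ is the stabilizer of $v$ and $G_v(n)$ is the pointwise stabilizer of $B_n(v)$; it is normal in $G_v$. For $u\in\Sigma_n(v)$ with $n\ge1$, the \emph{parent} of $u$ is its neighbor toward $v$, and $\operatorname{ch}(u)$ is the set of the other neighbors of $u$, its \emph{children}.

We use the following facts of Bass--Serre theory \cite{Serre}. The amalgam $G=A*_CB$ acts on the tree with vertex set $G/A\sqcup G/B$ and edge set $G/C$, where $gC$ joins $gA$ and $gB$. The factors $A$ and $B$ embed in $G$; an element of finite order is conjugate into a factor; and $ab\neq1$ for $a\in A\setminus C$, $b\in B\setminus C$. Conversely, if $G$ acts on a tree transitively on edges, and the endpoints $u,v$ of an edge lie in different orbits, then $G=G_v*_{G_v\cap G_u}G_u$. Finally, an automorphism of a tree that fixes no vertex and inverts no edge is \emph{hyperbolic}: it translates a bi-infinite geodesic, its axis,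 by some distance $t\ge1$.

\section{Reading free words along colored geodesics}\label{sec:criterion}

\subsection{Colored actions}
Let $\iota$ be either the identity or the swap of the alphabet $\{1,2\}$. For a word $w=s_1\cdots s_l$ over $\{1,2\}$ put $w^*=\iota(s_l)\cdots\iota(s_1)$, so that $w^{**}=w$.

\begin{definition}\label{def:colored}
Let $G$ act on a tree $T$ and let $V_0$ be a $G$-invariant set of vertices. A \emph{turn at $V_0$} is an ordered pair $(a,b)$ of distinct neighbors of a vertex of $V_0$. A \emph{coloring} is a $G$-invariant map $\kappa$ from turns at $V_0$ to $\{1,2\}$ with $\kappa(b,a)=\iota\kappa(a,b)$. The \emph{color word} of a geodesic $P=(p_0,\dots,p_l)$ is the word of the colors $\kappa(p_{i-1},p_{i+1})$, taken in order over the interior vertices $p_i$ ($0<i<l$) that lie in $V_0$. The colored action is \emph{rich} at a vertex $o$ if every word over $\{1,2\}$ is the color word of $[o,go]$ for some $g\in G$.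
\end{definition}

Translating a geodesic by an element of $G$ does not change its color word, and reversing it replaces the color word $w$ by $w^*$.

\begin{proposition}\label{prop:colored}
If $G$ has a colored action that is rich at some vertex, then every positive sentence true in $G$ is true in every group.
\end{proposition}

Amalgams as in Theorem~\ref{thm:criterion} supply such actions. The swap has to be allowed because the two nontrivial double cosets may be inverse to each other.

\begin{lemma}\label{lem:amalgamcolor}
Let $G=A*_CB$ with $C\neq B$ and $|C\backslash A/C|\ge3$. The action on the Bass--Serre tree has a coloring, with $V_0=G/A$, that is rich at $o=B$.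
\end{lemma}

\begin{proof}
The edges at a vertex $gA$ are the cosets $hC\subseteq gA$. To the turn that enters $gA$ along $h_1C$ and leaves along $h_2C\neq h_1C$ assign the double coset $Ch_1^{-1}h_2C\subseteq A$. It does not depend on the representatives $h_1,h_2$, it is unchanged when both are multiplied on the left by an element of $G$, it differs from $C$, and reversing the turn inverts it. Inversion acts on $\Omega=(C\backslash A/C)\setminus\{C\}$, a set with at least two elements. If it has at least two orbits, write $\Omega=\Omega_1\sqcup\Omega_2$ with $\Omega_1,\Omega_2$ nonempty and closed under inversion, give the color $s$ to $\Omega_s$, and take $\iota=\mathrm{id}$. Otherwise $\Omega=\{\omega,\omega^{-1}\}$ with $\omega\neq\omega^{-1}$; give $\omega$ the color $1$ and $\omega^{-1}$ the color $2$, and let $\iota$ be the swap.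

Let $w=s_1\cdots s_l$. If $l=0$ take $g=1$. Otherwise choose $b\in B\setminus C$ and $a_i\in A\setminus C$ with $Ca_iC$ of color $s_i$, and put $g=a_1ba_2b\cdots ba_l$. The edges
\[
C,\ a_1C,\ a_1bC,\ a_1ba_2C,\ \dots,\ gC
\]
form a path $B,\ A,\ a_1B,\ a_1bA,\ a_1ba_2B,\dots,gB$. Consecutive edges are distinct because $a_i,b\notin C$, so this path is the geodesic $[o,go]$. Its $i$-th turn at $V_0$ goes from $hC$ to $ha_iC$ with $h=a_1b\cdots a_{i-1}b$, and so has color $s_i$.
\end{proof}

\begin{example}\label{ex:modular}
Let $G=\langle a,b\mid a^3,b^2\rangle$, with $A=\langle a\rangle$, $B=\langle b\rangle$, $C=1$. Here $\Omega=\{a,a^{-1}\}$ and $\iota$ is the swap. For $g=a^{\varepsilon_1}ba^{\varepsilon_2}b\cdots ba^{\varepsilon_l}$ with $\varepsilon_i=\pm1$, the color word of $[o,go]$ has the letter $1$ for each $\varepsilon_i=1$ and the letter $2$ for each $\varepsilon_i=-1$. Passing to $g^{-1}$ reverses the word and swaps the letters.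
\end{example}

\subsection{A code with small overlaps}
We want to mark a group element $g$ by a pattern in the color word of $[o,go]$ and to recognize the pattern later inside other geodesics, traversed forward or backward. For this we need infinitely many patterns with three properties: a pattern read forward is not a pattern read backward; cutting a word at one place destroys few patterns; and concatenating patterns creates no new ones. All three follow once the patterns are long compared with their possible overlaps. For $m\ge1$ let
\[
q_m=1111\,(211)^m\,22 ,
\]
a word of length $3m+6\ge9$, and let $\mathcal Q=\{q_m,q_m^*: m\ge1\}$. An \emph{occurrence} in a word is an interval of positions whose factor belongs to $\mathcal Q$.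

\begin{lemma}\label{lem:code}
\begin{itemize}
\item[(i)] The words $q_m$ and $q^*_{m'}$ $(m,m'\ge1)$ are pairwise distinct.
\item[(ii)] Of two distinct occurrences in a word, neither contains the other, and they share at most $4$ positions.
\item[(iii)] Every position lies in at most two occurrences.
\item[(iv)] The only occurrences in $q_{m_1}q_{m_2}\cdots q_{m_N}$ are the $N$ displayed ones.
\end{itemize}
\end{lemma}

\begin{proof}
We use three observations.
\begin{itemize}
\item[(a)] In $q_m$, the factor $1111$ occurs only as the prefix, $22$ occurs only as the suffix, and $2222$ does not occur.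
\item[(b)] If $\iota=\mathrm{id}$, then $q_m^*=22\,(112)^m\,1111$; here $22$ occurs only as the prefix and $1111$ only as the suffix.
\item[(c)] If $\iota$ is the swap, then $q_m^*=11\,(221)^m\,2222$; here $111$ does not occur.
\end{itemize}

(i) The $q_m$ have different lengths, and so do the $q_m^*$. The words $q_m$ and $q_{m'}^*$ have different first letters if $\iota=\mathrm{id}$, and only the former contains $1111$ if $\iota$ is the swap.

(ii) Two intervals that meet are either nested, or their intersection is a proper suffix of one and a proper prefix of the other. We call the length $\ell$ of this intersection the overlap.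

\emph{Two words $q_m,q_{m'}$.} If $q_{m'}$ is a factor of $q_m$, then by (a) it begins at the first letter and ends at the last letter of $q_m$, so the intervals coincide. Let a proper suffix of $q_m$ of length $\ell\ge1$ be a prefix of $q_{m'}$. If $\ell\le4$, the prefix is $1^\ell$ while the suffix ends in $2$. If $\ell\ge5$, the suffix begins with $1111$ and is all of $q_m$ by (a). Both are impossible, so distinct occurrences of this kind are disjoint. Applying $*$ to the ambient word gives the same for two words $q_m^*,q_{m'}^*$.

\emph{The words $q_m$ and $q^*_{m'}$ with $\iota=\mathrm{id}$.} A prefix of $q_m$ of length at least $5$ has $1111$ followed by a letter, so by (b) it is not a factor of $q_{m'}^*$. Hence $q_m$ is not a factor of $q^*_{m'}$, and a suffix of $q_{m'}^*$ that is a prefix of $q_m$ has $\ell\le4$. A prefix of $q^*_{m'}$ of length at least $3$ has $22$ followed by a letter, so by (a) it is not a factor of $q_m$. Hence $q^*_{m'}$ is not a factor of $q_m$, and a suffix of $q_m$ that is a prefix of $q^*_{m'}$ has $\ell\le2$.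

\emph{The words $q_m$ and $q^*_{m'}$ with $\iota$ the swap.} Neither is a factor of the other, since only the first contains $1111$ and only the second contains $2222$. A prefix of $q^*_{m'}$ of length at least $5$ begins with $11221$, in which $22$ is followed by a letter; by (a), a suffix of $q_m$ that is a prefix of $q^*_{m'}$ has $\ell\le4$. A suffix of $q_{m'}^*$ that is a prefix of $q_m$ cannot have $\ell\ge4$ by (c), and for $1\le \ell\le3$ it would give $2^\ell=1^\ell$.

(iii) Suppose three occurrences $[s_i,e_i]$ share a position. By (ii) we may number them so that $s_1<s_2<s_3$ and $e_1<e_2<e_3$. The common position gives $s_3\le e_1$, and (ii) gives $e_1-s_2+1\le4$ and $e_2-s_3+1\le 4$. The second occurrence has length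
\[
(e_2-s_3+1)+(s_3-s_2)\le4+(e_1-s_2)\le7<9,
\]
a contradiction.

(iv) An occurrence other than the displayed blocks contains no block, so it meets at most two of them, each in at most $4$ positions by (ii). Its length is at most $8<9$, a contradiction.
\end{proof}

\subsection{Reading maps}
Fix a colored action. A \emph{segment} of a geodesic $P$ is a subpath $(p_0,\dots,p_k)$, oriented as $P$, with $p_1,p_{k-1}\in V_0$ and with color word in $\mathcal Q$. Segments of $P$ correspond bijectively to occurrences in the color word of $P$: an occurrence determines its first and last colored vertices $p_1,p_{k-1}$, and the segment extends one edge beyond each. By Lemma~\ref{lem:code}(ii), ordering the segments of $P$ by initial points or by endpoints gives the same order.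

A \emph{dictionary} is a map $\zeta\colon M\to Z$ from a set $M$ of positive integers to a group $Z$. A \emph{$\zeta$-segment} is a segment with color word $q_m$ or $q_m^*$ for some $m\in M$. The \emph{reading} $\Psi_\zeta(P)\in Z$ is the product, in order along $P$, of $\zeta(m)$ for each $\zeta$-segment with color word $q_m$ and $\zeta(m)^{-1}$ for each $\zeta$-segment with color word $q_m^*$. This is unambiguous by Lemma~\ref{lem:code}(i).

The map $g\mapsto\Psi_\zeta([o,go])$ is not a homomorphism. In Example~\ref{ex:modular}, the elements $g=(ab)^4a^{-1}b$ and $h=(ab)^2a^{-1}ba^{-1}$ have color words $11112$ and $1122$, which contain no occurrence, while $gh$ has color word $111121122=q_1$. The next lemma says that such defects are local, so that among many dictionaries with disjoint domains most are unaffected.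

\begin{lemma}\label{lem:reading}
\begin{itemize}
\item[(i)] $\Psi_\zeta(gP)=\Psi_\zeta(P)$ for $g\in G$, and $\Psi_\zeta(P^{-1})=\Psi_\zeta(P)^{-1}$ for the reversed path $P^{-1}$.
\item[(ii)] If $P=P_1P_2$ is subdivided at a vertex $c$ that is not interior to any $\zeta$-segment of $P$, then $\Psi_\zeta(P)=\Psi_\zeta(P_1)\Psi_\zeta(P_2)$.
\item[(iii)] Let $\zeta_1,\dots,\zeta_N$ be dictionaries with pairwise disjoint domains and let $a_1,a_2,a_3$ be vertices. For all but at most $6$ values of $j$,
\[
\Psi_{\zeta_j}([a_1,a_2])\,\Psi_{\zeta_j}([a_2,a_3])=\Psi_{\zeta_j}([a_1,a_3]).
\]
\end{itemize}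
\end{lemma}

\begin{proof}
(i) Colors are $G$-invariant. Reversal exchanges $q_m$ and $q_m^*$ and reverses the order of the segments, because the orders by initial points and by endpoints agree.

(ii) Every $\zeta$-segment of $P$ lies in $P_1$ or in $P_2$, every $\zeta$-segment of $P_1$ or $P_2$ is one of $P$, and those in $P_1$ come first.

(iii) Let $c$ be the center of the triangle, the vertex common to the three geodesics. Let $P$ be one of the sides. We claim that all segments of $P$ having $c$ in their interior share an interior vertex in $V_0$. If $c\in V_0$, this vertex is $c$. If $c\notin V_0$ and $c$ is interior to $(p_0,\dots,p_k)$, then $p_1\in V_0$ lies strictly before $c$, so the last vertex of $V_0$ on $P$ before $c$ lies between $p_1$ and $c$ and is interior to the segment; this vertex depends only on $P$ and $c$. By Lemma~\ref{lem:code}(iii) there are at most two such segments on each side, hence at most six in all, and each is a $\zeta_j$-segment for at most one $j$. For the remaining $j$, write $\Psi=\Psi_{\zeta_j}$; by (ii) and (i),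
\[
\Psi([a_1,a_2])\Psi([a_2,a_3])=\Psi([a_1,c])\,\Psi([c,a_2])\,\Psi([c,a_2])^{-1}\,\Psi([c,a_3])=\Psi([a_1,a_3]). \qedhere
\]
\end{proof}

We call $j$ \emph{good} for the triangle $(a_1,a_2,a_3)$ if the identity in (iii) holds. The whole method is visible in the following case with one universal variable.

\begin{example}\label{ex:fifth}
Let $G=\langle a,b\mid a^3,b^2\rangle$ as in Example~\ref{ex:modular}. Since $a=(a^{-1})^5$ and $b=b^5$, every element of $G$ is a product of fifth powers. We show that no number $k$ of fifth powers suffices for all elements. Put $N=30k+1$, let $\zeta_j\colon\{j\}\to\mathbb Z$ send $j$ to $1$, and let $n_j(g)=\Psi_{\zeta_j}([o,go])$ be the number of occurrences of $q_j$ minus the number of occurrences of $q_j^*$ in the color word of $[o,go]$. Choose $x$ with color word $q_1q_2\cdots q_N$. By Lemma~\ref{lem:code}(iv), $n_j(x)=1$ for all $j\le N$. Suppose $x=y_1^5\cdots y_k^5$. Write this as a product $\ell_1\cdots\ell_{5k}$ with each $\ell_t$ equal to some $y_i$, and let $g_t=\ell_1\cdots\ell_t$. The $5k$ triangles $(o,g_{t-1}o,g_to)$ exclude at most $30k$ values of $j$, so some $j$ is good for all of them. Since $[g_{t-1}o,g_to]=g_{t-1}[o,\ell_to]$,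 this $j$ satisfies $n_j(g_t)=n_j(g_{t-1})+n_j(\ell_t)$ for all $t$, and so $1=n_j(x)=5\sum_i n_j(y_i)$, which is absurd. The reading has turned a solution in $G$ into a solution of $z=y_1^5\cdots y_k^5$ in the free group on $z$.
\end{example}

\subsection{Alternating quantifiers}
The general case has one more difficulty. In a sentence $\forall x\,\exists y\,\forall x'\,\exists y'\cdots$, the reading of $y$ must be a word in the letter attached to $x$ alone; the letter attached to $x'$ must not appear in it. Since $x'$ is chosen after $y$, we can mark $x'$ with code words too long to fit into the color word of $[o,yo]$.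

\begin{proof}[Proof of Proposition~\ref{prop:colored}]
After renaming bound variables, quantifiers can be moved outward across $\wedge$ and $\vee$, and distributivity brings the quantifier-free part into disjunctive form; no negation is introduced. So we may assume that the sentence is
\[
\forall x^1\,\exists y^1\ \cdots\ \forall x^L\,\exists y^L\quad \bigvee_\mu\bigwedge_\nu\ w_{\mu\nu}(x,y)=1 ,
\]
where $x^k=(x_{k,i})_i$ and $y^k$ are finite, possibly empty, tuples of variables. Assume that it holds in $G$, and let the action be rich at $o$. Let $E=\sum_{\mu,\nu}|w_{\mu\nu}|$ be the total length of the words and $N=6E+1$.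

\emph{Choosing values in $G$.} We assign values in stages $k=1,\dots,L$, in such a way that after each stage the remaining part of the sentence holds in $G$. Suppose $x^1,y^1,\dots,x^{k-1},y^{k-1}$ have been chosen. Choose positive integers $m^{(j)}_{k,i}$, for $1\le j\le N$ and all $i$, that are pairwise distinct, different from those of earlier stages, and so large that $q_m$ for $m=m^{(j)}_{k,i}$ is longer than the color word of $[o,go]$ for every entry $g$ of the earlier tuples. By richness choose $x_{k,i}\in G$ such that $[o,x_{k,i}o]$ has color word
\[
q_{m^{(1)}_{k,i}}\,q_{m^{(2)}_{k,i}}\cdots q_{m^{(N)}_{k,i}} .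
\]
Then choose $y^k$ in $G$ so that the rest of the sentence holds. After stage $L$ there is $\mu$ with $w_{\mu\nu}(x,y)=1$ in $G$ for all $\nu$.

\emph{Reading them in a free group.} Let $Z$ be the free group on letters $z_{k,i}$, and let $Z_{\le k}$ be generated by the $z_{k',i}$ with $k'\le k$. For $1\le j\le N$ let $\zeta_j$ be the dictionary $m^{(j)}_{k,i}\mapsto z_{k,i}$. These dictionaries have pairwise disjoint domains. For each $\nu$ write $w_{\mu\nu}=\ell_1\cdots\ell_s$ as a product of variables and their inverses, evaluated in $G$, put $g_t=\ell_1\cdots\ell_t$, and consider the triangles $(o,g_{t-1}o,g_to)$ for $1\le t\le s$. There are at most $E$ triangles in total, so by Lemma~\ref{lem:reading}(iii) some $j$ is good for all of them. Put $\psi(g)=\Psi_{\zeta_j}([o,go])$. By Lemma~\ref{lem:reading}(i),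
\[
\psi(1)=1,\qquad \psi(g^{-1})=\Psi_{\zeta_j}([go,o])=\psi(g)^{-1},\qquad \psi(g_{t-1})\psi(\ell_t)=\psi(g_t),
\]
the last because $[g_{t-1}o,g_to]=g_{t-1}[o,\ell_to]$ and $j$ is good. As $g_0=g_s=1$ in $G$, we obtain $\psi(\ell_1)\cdots\psi(\ell_s)=1$, that is, $w_{\mu\nu}(\psi(x),\psi(y))=1$ in $Z$ for all $\nu$. By Lemma~\ref{lem:code}(iv), $\psi(x_{k,i})=z_{k,i}$. The code words of stages after $k$ are longer than the color words attached to the entries of $y^k$, so $\psi(y^k)$ is a tuple $\eta^k(z)$ with entries in $Z_{\le k}$.

\emph{Transfer.} Let $H$ be any group. Given $x^1$ in $H$ answer with $y^1=\eta^1(x^1)$, given $x^2$ answer with $y^2=\eta^2(x^1,x^2)$, and so on; each answer involves only values already given. The homomorphism $Z\to H$, $z_{k,i}\mapsto x_{k,i}$, carries the identities $w_{\mu\nu}(z,\eta(z))=1$ to $w_{\mu\nu}(x,y)=1$. So the sentence holds in $H$.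
\end{proof}

\subsection{Proof of Theorem~\ref{thm:criterion}}
The first assertion follows from Lemma~\ref{lem:amalgamcolor} and Proposition~\ref{prop:colored}. Applied to a non-abelian free group, written as $\mathbb Z*F'$ with $F'\ne1$ and $C=1$, it shows that a positive sentence true in one non-abelian free group is true in every group. So $G$ and $F$ satisfy the same positive sentences, namely those true in all groups.

It remains to see that $3$ cannot be replaced by $2$. The smallest example is the infinite dihedral group $\mathbb Z/2*\mathbb Z/2$, where $|C\backslash A/C|=|A|=2$: it has a cyclic subgroup of index $2$, so it satisfies the law $[x^2,y^2]=1$, which fails in $F$. Its tree is a line, but the failure is not caused by lack of branching. By Ihara's theorem (see \cite{Serre}), $SL_2(\mathbb Q_p)=A*_CB$, where $A=SL_2(\mathbb Z_p)$, the group $B\cong SL_2(\mathbb Z_p)$ is the stabilizer of an adjacent vertex, and $C$ is an Iwahori subgroup; here $C\ne B$ and $|C\backslash A/C|=|C\backslash B/C|=2$. Let $e_{12}(u)$ and $e_{21}(u)$ be the upper and lower elementary matrices. If $\gamma\neq0$ and $\alpha\delta-\beta\gamma=1$, then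
\[
\begin{pmatrix}\alpha&\beta\\ \gamma&\delta\end{pmatrix}=e_{12}\!\left(\tfrac{\alpha-1}{\gamma}\right)e_{21}(\gamma)\,e_{12}\!\left(\tfrac{\delta-1}{\gamma}\right),
\]
since both sides have determinant $1$ and the same entries $\alpha,\gamma,\delta$. If $\gamma=0$, then $\alpha\ne0$, and left multiplication by $e_{21}(1)$ makes the lower left entry equal to $\alpha$. So every element is a product of at most four elementary matrices. With $t=p$ we have $t^2\neq1$ and
\[
[\operatorname{diag}(t,t^{-1}),e_{12}(u)]=e_{12}((t^2-1)u),\qquad [\operatorname{diag}(t^{-1},t),e_{21}(u)]=e_{21}((t^2-1)u),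
\]
so every elementary matrix is a commutator. Hence \eqref{eq:commwidth} with $k=4$ holds in $SL_2(\mathbb Q_p)$, while it fails in $\mathbb Z$ and therefore in $F$. \qed

\begin{remark}
The hypothesis $C\neq B$ is needed as well: for $A=\mathbb Z/3$ and $B=C=1$ there are three double cosets, and $G=\mathbb Z/3$ satisfies $x^3=1$.
\end{remark}

\section{Simple groups with locally alternating action}\label{sec:input}

\subsection{Two lemmas on alternating quotients}
We recall that for $k\ge5$ the group $\operatorname{Alt}(k)$ is non-abelian simple, hence perfect with trivial center; that it is $2$-transitive on $k$ points, hence \emph{primitive}, meaning that the only invariant equivalence relations are equality and the total relation; that a point stabilizer is $\operatorname{Alt}(k-1)$; and that $\operatorname{Out}(\operatorname{Alt}(k))$ is abelian, of order $2$ for $k\neq6$ and of order $4$ for $k=6$. We also recall that every normal subgroup of a finite direct product of non-abelian simple groups is the product of some of the factors.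

All independence statements below have the form ``a group acting on several finite sets induces the full product of their alternating groups''. The first lemma reduces such a statement to pairs of factors.

\begin{lemma}\label{lem:kernels}
Let $\pi_\alpha\colon G\to L_\alpha$, for $\alpha$ in a finite set $I$, be surjections onto finite non-abelian simple groups with kernels $N_\alpha$. The map $G\to\prod_{\alpha\in I}L_\alpha$ is onto if and only if the $N_\alpha$ are pairwise distinct.
\end{lemma}

\begin{proof}
If the map is onto, a preimage of a nontrivial element of the factor $L_\alpha$ lies in $N_\beta\setminus N_\alpha$ for all $\beta\neq\alpha$. Conversely, let the kernels be distinct, let $J\subsetneq I$ be such that $G\to\prod_{J}L_\alpha$ is onto with kernel $N_J$, and let $\beta\notin J$. If $N_J\le N_\beta$, then $N_\beta/N_J$ is a normal subgroup of $\prod_JL_\alpha$ with simple quotient. It is then the product of all factors but one, say $L_\alpha$, and so $N_\beta=N_\alpha$ with $\alpha\in J$, a contradiction. Hence $\pi_\beta(N_J)$ is a nontrivial normal subgroup of $L_\beta$, so $\pi_\beta(N_J)=L_\beta$, and $G\to\prod_JL_\alpha\times L_\beta$ is onto. Induction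 on $|J|$ finishes the proof.
\end{proof}

The kernels will be permuted by a vertex stabilizer acting primitively, so they are either pairwise distinct or all equal. If they are all equal, the common kernel is normal in a larger group than it has a reason to be. The second lemma turns this into a finite quotient of $S$.

\begin{lemma}\label{lem:extension}
Let $S=P*_CP'$ be an infinite simple group. Let $M$ be a normal subgroup of $P$ with $M\le C$ and $P/M$ perfect. Let $\varphi\colon P'\to\Phi$ be a homomorphism to a finite group with $\varphi(M)=\varphi(C)=L\cong\operatorname{Alt}(k)$, $k\ge5$. Then $\ker(\varphi|_M)$ is not normal in $P$.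
\end{lemma}

\begin{proof}
Suppose $R=\ker(\varphi|_M)$ is normal in $P$. Then $P$ acts by conjugation on $M/R$, which $\varphi$ identifies with $L$, and $M$ acts by inner automorphisms. The induced homomorphism $P/M\to\operatorname{Out}(L)$ goes from a perfect group to an abelian group, so it is trivial. Thus every $g\in P$ acts by an inner automorphism of $L$, and since $L$ has trivial center there is a unique $\psi(g)\in L$ with
\[
\varphi(ghg^{-1})=\psi(g)\varphi(h)\psi(g)^{-1}\qquad\text{for all }h\in M .
\]
Uniqueness shows that $\psi\colon P\to L$ is a homomorphism. For $c\in C$, the element $\varphi(c)$ lies in $L$ and has the displayed property, so $\psi|_C=\varphi|_C$. Hence $\psi$ and $\varphi$ define a homomorphism $S\to\Phi$ whose image contains $L\neq1$. Its kernel is a proper normal subgroup of finite index in the infinite simple group $S$, which is impossible.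
\end{proof}

\subsection{Burger--Mozes groups}
\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $\Delta$ and $S$ be as in Theorem~\ref{thm:BM}, with $m\ge3$, $d=2m$, $X=T_{2m}$ and $n>\log_2(d!)$. The group $\Delta$ acts freely and cocompactly on a contractible $2$-complex, so it is infinite, torsion-free and finitely presented, and so is its finite-index subgroup $S$. This gives (H1). The intersection of the $\Delta$-conjugates of $S$ is a normal subgroup of finite index in the infinite simple group $S$, so it equals $S$; thus $S$ is normal in $\Delta$.

Since the quotient complex has one vertex, $\Delta$ is simply transitive on the vertices of $T_{2n}\times T_{2m}$. Therefore $\Delta$ is vertex-transitive on $X$, and for a vertex $v$ of $X$ the stabilizer $\Delta_v$ acts freely on the tree $T_{2n}\times\{v\}$ and simply transitively on its vertices. The quotient is a graph with one vertex and $n$ loops, so $\Delta_v$ is free of rank $n$. The subgroup $S_v=S\cap\Delta_v$ has some finite index $\ell$ in $\Delta_v$, so it is free of rank $1+\ell(n-1)\ge n>\log_2(d!)$. This gives (H2), for every choice of $o$.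

As $S_v$ is normal in $\Delta_v$, the group it induces on the neighbors of $v$ is normal in $\operatorname{Alt}(d)$, so it is $1$ or $\operatorname{Alt}(d)$; conjugating by $\Delta$ shows that the same alternative holds at all vertices. Suppose it is $1$. Then $S_v\le S_u$ whenever $u\sim v$, so $S_v$ fixes all of $X$ and is the kernel of the action of $S$ on $X$. This kernel is $1$ or $S$. It is not $1$ because $S_v$ is infinite, and it is not $S$ because $S$ has finite index in $\Delta$ and so has finitely many orbits on the infinitely many vertices of $X$. This contradiction proves (H3).
\end{proof}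

\subsection{Consequences of hypothesis (H)}
From now on $(S,X,o)$ satisfies (H).

\begin{lemma}\label{lem:structure}
The group $S$ has two orbits of vertices, the two classes of the bipartition of $X$, and one orbit of edges. All vertex stabilizers are infinite proper subgroups. For $u\sim v$ and $C=S_v\cap S_u$ we have $S=S_v*_CS_u$; the subgroup $C$ has index $d$ in both factors, and $S_v(1)$ and $S_u(1)$ are normal in $C$ with quotients isomorphic to $\operatorname{Alt}(d-1)$.
\end{lemma}

\begin{proof}
Having no subgroup of index $2$, the group $S$ preserves the bipartition. By (H3), two edges with a common vertex lie in one orbit, so $S$ is transitive on edges, and hence on each class of vertices. Section~\ref{sec:trees} gives the splitting. The index of $C$ in $S_v$ is the number $d$ of neighbors of $v$, and $C/S_v(1)$ is the stabilizer of $u$ in $\operatorname{Alt}(d)$; the same holds with $u,v$ exchanged. Since $S_o$ is free of positive rank and adjacent stabilizers share a subgroup of finite index, all stabilizers are infinite. Finally $S_v\neq S$, because $S_v$ maps onto $\operatorname{Alt}(d)$ and $S$ does not.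
\end{proof}

Hypothesis (H3) concerns only spheres of radius $1$. The next lemma shows that simplicity of $S$ forces as much freedom as possible on spheres of radius $2$. It is the model for the arguments of Section~\ref{sec:independence}.

\begin{lemma}\label{lem:radius2}
For every vertex $v$ of $X$, the map $S_v(1)\to\prod_{u\sim v}\operatorname{Alt}(\operatorname{ch}(u))$ is onto.
\end{lemma}

\begin{proof}
Let $u\sim v$ and $C=S_v\cap S_u$. The group $C$ induces $\operatorname{Alt}(\operatorname{ch}(u))\cong\operatorname{Alt}(d-1)$ on $\operatorname{ch}(u)$, which is simple as $d-1\ge5$, and $S_v(1)$ is normal in $C$. So the image of $S_v(1)$ is trivial or everything. If it is trivial, then $S_v(1)\le S_u(1)$, and both have index $|\operatorname{Alt}(d-1)|$ in $C$, so they are equal. This subgroup is normal in $S_v$ and in $S_u$, hence in $S$, and it lies in $S_v\neq S$. So it is trivial, and $S_v$ embeds in $\operatorname{Alt}(d)$, contradicting Lemma~\ref{lem:structure}. Thus each projection is onto; let $N_u$ be its kernel.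

For $g\in S_v$ we have $gN_ug^{-1}=N_{gu}$, so $N_u=N_{u'}$ is an $S_v$-invariant equivalence relation on the neighbors of $v$. By primitivity it is equality or total. If it is total, then $N_u$ is normal in $S_v$. Apply Lemma~\ref{lem:extension} to $S=S_v*_CS_u$ with $M=S_v(1)$, for which $S_v/M\cong\operatorname{Alt}(d)$ is perfect, and with $\varphi$ the action of $S_u$ on the neighbors of $u$. Then $\varphi(M)=\varphi(C)=\operatorname{Alt}(\operatorname{ch}(u))$ and $\ker(\varphi|_M)=N_u$, so $N_u$ is not normal in $S_v$. Hence the kernels are pairwise distinct, and Lemma~\ref{lem:kernels} applies.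
\end{proof}

The twist exists because a free group of large rank has many automorphisms.

\begin{lemma}\label{lem:twist}
Let $K$ be free of rank $r$ and let $\lambda\colon K\to Q$ be a surjection onto a finite group $Q\neq1$ with $r>\log_2|Q|$. Then $\ker(\lambda\theta)\neq\ker\lambda$ for some $\theta\in\operatorname{Aut}(K)$.
\end{lemma}

\begin{proof}
Let $k_1,\dots,k_r$ be a basis and $g_i=\lambda(k_i)$. In the chain of subgroups $\langle g_1,\dots,g_i\rangle$, $0\le i\le r$, each strict inclusion at least doubles the order, and $2^r>|Q|$; so $g_i=w(g_1,\dots,g_{i-1})$ for some $i$ and some word $w$. Replacing $k_i$ by $k_i'=w(k_1,\dots,k_{i-1})^{-1}k_i$ gives a new basis with $\lambda(k_i')=1$. As $\lambda$ is onto $Q\neq1$, some other basis element $k_j$ has $\lambda(k_j)\neq1$. Let $\theta$ exchange $k_i'$ and $k_j$ and fix the other elements of the new basis. Then $k_i'\in\ker\lambda$, while $\lambda\theta(k_i')=\lambda(k_j)\neq1$.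
\end{proof}

\section{The twisted double and its tree}\label{sec:double}

Let $K=S_o$ and let $\lambda\colon K\to\operatorname{Alt}(d)$ be the action on the neighbors of $o$. Fix a neighbor $o'$ of $o$ in $X$ and put $D=S_{o'}$, $C=K\cap D$, so that $S=K*_CD$. Let $\theta\in\operatorname{Aut}(K)$ and $\Gamma=\Gamma_\theta$. We identify $K$ with the subgroup $i_1(K)=i_2(K)$ of $\Gamma$ via $i_1$; thus $k=i_1(k)=i_2(\theta(k))$.

\begin{proposition}\label{prop:anytheta}
For every $\theta\in\operatorname{Aut}(K)$, the group $\Gamma_\theta$ is finitely presented and torsion-free, and every positive sentence true in $\Gamma_\theta$ is true in every group.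
\end{proposition}

\begin{proof}
An amalgam of two finitely presented groups over a finitely generated group is finitely presented, and an element of finite order is conjugate into a copy of the torsion-free group $S$. The double cosets $K\backslash S/K$ correspond to the $K$-orbits on $So$. By Lemma~\ref{lem:structure}, $So$ is the union of the spheres $\Sigma_{2j}(o)$, $j\ge0$, each of which is nonempty and $K$-invariant. So $|K\backslash S/K|=\infty$ and $K\neq S$, and Theorem~\ref{thm:criterion} applies to $\Gamma_\theta=S*_KS$.
\end{proof}

Simplicity, in contrast, depends on $\theta$.

\begin{remark}\label{rem:fold}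
Suppose $\theta$ extends to $\tilde\theta\in\operatorname{Aut}(S)$, for instance $\theta=\mathrm{id}$. The maps $i_1(s)\mapsto\tilde\theta(s)$ and $i_2(s)\mapsto s$ both send $i_1(k)=i_2(\theta(k))$ to $\theta(k)$, so they define a surjection $\Gamma_\theta\to S$. For $s\notin K$ we have $\tilde\theta(s)\notin K$, so $i_1(s)\,i_2(\tilde\theta(s))^{-1}$ is a nontrivial element of the kernel. Thus $\Gamma_\theta$ is not simple.
\end{remark}

\subsection{The tree $T$}
The Bass--Serre tree of $S*_KS$ is not locally finite. We use instead a tree assembled from copies of $X$. Put $D_j=i_j(D)$ and $C_j=i_j(C)\le K$ for $j=1,2$. A homomorphism from $\Gamma$ to a group is the same as a homomorphism on $K$ together with homomorphisms on $D_1$ and $D_2$ that agree with it on $C_1$ and $C_2$. Hence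
\[
\Gamma=D_1*_{C_1}K*_{C_2}D_2
\]
is the fundamental group of a path of groups with three vertices. Its Bass--Serre tree $T$ has vertex set $\Gamma/K\sqcup\Gamma/D_1\sqcup\Gamma/D_2$ and edge set $\Gamma/C_1\sqcup\Gamma/C_2$, where $gC_j$ joins $gK$ and $gD_j$. We say that $gK$ has \emph{type} $0$ and $gD_j$ has type $j$. The group $\Gamma$ preserves types, is transitive on each type and inverts no edge. Write $o,o_1,o_2$ for the vertices $K,D_1,D_2$, whose stabilizers are the groups of the same names. A vertex of type $1$ or $2$ has $d$ neighbors, all of type $0$; a vertex of type $0$ has $d$ neighbors of type $1$ and $d$ of type $2$. Let $U_j$ be the set of neighbors of $o$ of type $j$.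

The map $so\mapsto i_j(s)K$, $so'\mapsto i_j(s)D_j$ is an $i_j$-equivariant isomorphism of $X$ onto a subtree $X_j$ of $T$. The neighbors of type $j$ of $i_j(s)K$ are the cosets $i_j(s)kD_j$ with $k\in K=i_j(K)$, and the neighbors of $i_j(s)D_j$ are the cosets $i_j(s)\delta K$ with $\delta\in D_j$. So $X_j$ contains all neighbors of type $j$ of its vertices of type $0$, and all neighbors of its vertices of type $j$. In particular $D_j$ induces $\operatorname{Alt}(d)$ on the neighbors of $o_j$, and $k\in K$ acts on $U_1$ as $\lambda(k)$ and on $U_2$ as $\lambda(\theta(k))$.

\subsection{What simplicity requires}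
The following lemma holds for every $\theta$ and isolates the property of $T$ that has to be proved.

\begin{lemma}\label{lem:reduction}
Suppose that for every vertex $v$ of $T$ and every $t\ge1$ the group $\Gamma_v(t)$ fixes no vertex of $\Sigma_{t+1}(v)$. Then $\Gamma$ is simple.
\end{lemma}

\begin{proof}
Let $1\neq N\lhd\Gamma$. If $N\cap i_1(S)\neq1$, then $N\ge i_1(S)$ by simplicity of $S$. Then $N\ge K\neq1$, so $N\cap i_2(S)\neq1$ and $N\ge i_2(S)$, whence $N=\Gamma$. The same argument works with the indices exchanged.

Suppose now $N\cap i_1(S)=N\cap i_2(S)=1$. Every vertex stabilizer of $T$ is conjugate into $i_1(S)$ or $i_2(S)$, so $N$ acts freely on the vertices of $T$. Let $1\neq h_0\in N$. It is hyperbolic; let $v=v_0,v_1,\dots,v_t=h_0v,\ v_{t+1}=h_0v_1$ be consecutive vertices of its axis, with $t\ge1$. For $h\in\Gamma_v(t)$ the commutator $c=hh_0h^{-1}h_0^{-1}$ lies in $N$, and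
\[
c(h_0v)=hh_0h^{-1}v=hh_0v=hv_t=v_t=h_0v .
\]
By freeness $c=1$, so $h$ commutes with $h_0$, and $hv_{t+1}=hh_0v_1=h_0hv_1=h_0v_1=v_{t+1}$. Thus $\Gamma_v(t)$ fixes $v_{t+1}\in\Sigma_{t+1}(v)$, contrary to the hypothesis.
\end{proof}

For $\theta=\mathrm{id}$ the hypothesis fails at the first step: then $C_1=C_2$, so $\Gamma_{o_1}(1)\le C_1$ fixes the vertex $o_2\in\Sigma_2(o_1)$. The twist removes this coupling between $U_1$ and $U_2$.

\medskip
\noindent\textbf{From now on $\ker(\lambda\theta)\neq\ker\lambda$.} The maps $\lambda$ and $\lambda\theta$ are onto $\operatorname{Alt}(d)$ with different kernels, so Lemma~\ref{lem:kernels} gives: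
\begin{equation}\label{eq:product}
K\ \text{ induces the full group }\ \operatorname{Alt}(U_1)\times\operatorname{Alt}(U_2)\ \text{ on } U_1\sqcup U_2 .
\end{equation}
This is the only way in which the hypothesis on $\theta$ is used.

\section{Independence on spheres}\label{sec:independence}

The hypothesis of Lemma~\ref{lem:reduction} does not lend itself to induction on $t$. To move a vertex at distance $n+2$ from $v$ while fixing $B_{n+1}(v)$, it is natural to take a neighbor $v'$ of $v$ in that direction and an element $r$ of $\Gamma_{v'}(n)$. But on the far side of $v$ we have no control over $r$ at distance $n+1$ from $v$. The unwanted part of $r$ can be canceled by a commutator with an element that acts only near the vertex of interest, and for this we need elements acting on one part of a sphere and trivially on the rest. So we prove a stronger statement.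

Let $v$ be a vertex of $T$ and $n\ge1$. Two vertices of $\Sigma_{n+1}(v)$ are in the same \emph{block} if they have the same parent and the same type. Let $\mathcal P_n(v)$ be the set of blocks of $\Sigma_{n+1}(v)$. If $u\in\Sigma_n(v)$ has type $1$ or $2$, then $\operatorname{ch}(u)$ is a single block with $d-1$ elements. If $u$ has type $0$, then $\operatorname{ch}(u)$ consists of a block with $d-1$ elements, of the type of the parent of $u$, and a block with $d$ elements of the other type. So every block has at least $d-1\ge5$ elements. An element of $\Gamma_v(n)$ fixes $u$ and its parent and preserves types, so it preserves each block; by the description of the local actions in Section~\ref{sec:double} it acts on each block by an even permutation.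

\begin{proposition}\label{prop:full}
For every vertex $v$ of $T$ and every $n\ge1$ the map
\[
\Gamma_v(n)\longrightarrow\prod_{\beta\in\mathcal P_n(v)}\operatorname{Alt}(\beta)
\]
is onto.
\end{proposition}

We refer to this statement as $\mathrm{Full}(v,n)$. For $\beta\in\mathcal P_n(v)$ let $N_\beta$ be the kernel of $\Gamma_v(n)\to\operatorname{Alt}(\beta)$. The group $\Gamma_v$ permutes $\mathcal P_n(v)$, and
\begin{equation}\label{eq:conj}
gN_\beta g^{-1}=N_{g\beta}\qquad(g\in\Gamma_v).
\end{equation}
By Lemma~\ref{lem:kernels}, $\mathrm{Full}(v,n)$ amounts to two things: each map $\Gamma_v(n)\to\operatorname{Alt}(\beta)$ is onto, and the $N_\beta$ are pairwise distinct.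

\subsection{The base case}

\begin{lemma}\label{lem:base}
$\mathrm{Full}(v,1)$ holds for every vertex $v$ of $T$.
\end{lemma}

\begin{proof}
Since $\Gamma$ is transitive on each type, it suffices to treat $v=o,o_1,o_2$.

\emph{The case $v=o$.} The blocks are the sets $\operatorname{ch}(u)$ for $u\in U_1\sqcup U_2$, each with $d-1$ elements; write $N_u$ for the kernel of the block $\operatorname{ch}(u)$ and $\Pi_j=\prod_{u\in U_j}\operatorname{Alt}(\operatorname{ch}(u))$. Let $K_j$ be the kernel of the action of $K$ on $U_j$, so that $\Gamma_o(1)=K_1\cap K_2$. For $u\in U_j$ the set $\operatorname{ch}(u)$ lies in $X_j$, so Lemma~\ref{lem:radius2} applied to $i_j(S)$ acting on $X_j$ says that $K_j$ maps onto $\Pi_j$. By \eqref{eq:product}, $K_j$ induces the full alternating group on the other set $U_{3-j}$, so $K_j/\Gamma_o(1)\cong\operatorname{Alt}(d)$. Let $\Pi_j'$ be the image of $\Gamma_o(1)$ in $\Pi_j$. It is normal, and $\Pi_j/\Pi_j'$ is a quotient of the simple group $\operatorname{Alt}(d)$. All composition factors of $\Pi_j$ are $\operatorname{Alt}(d-1)$, so this quotient is trivial. Thus $\Gamma_o(1)$ maps onto $\Pi_1$ and onto $\Pi_2$: all projections are onto, and kernels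 of distinct vertices in the same $U_j$ are distinct.

Suppose $N_u=N_{u'}$ with $u\in U_1$ and $u'\in U_2$. By \eqref{eq:product} there is $k\in K$ with $ku'=u'$ and $ku\neq u$. By \eqref{eq:conj}, $N_{ku}=kN_uk^{-1}=kN_{u'}k^{-1}=N_{u'}=N_u$, although $u$ and $ku$ are distinct vertices of $U_1$. This is a contradiction.

\emph{The case $v=o_1$.} Identify $S$ with $i_1(S)$, so $\Gamma_v=D$ and $S=K*_CD$. All neighbors of $o_1$ lie in $X_1$, so $M=\Gamma_v(1)$ is the group $S_{o'}(1)$; it satisfies $M\le C\le K$, $D/M\cong\operatorname{Alt}(d)$ and $C/M\cong\operatorname{Alt}(d-1)$. Each neighbor $u$ of $v$ has type $0$ and contributes a block $\beta_{u,1}$ of $d-1$ vertices of type $1$ and a block $\beta_{u,2}$ of $d$ vertices of type $2$; write $N_{u,1}$ and $N_{u,2}$ for the kernels. For $u=o$ we have $\beta_{o,2}=U_2$.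

The blocks $\beta_{u,1}$ lie in $X_1$, and by Lemma~\ref{lem:radius2} the group $M$ maps onto $\prod_u\operatorname{Alt}(\beta_{u,1})$. So these projections are onto and the $N_{u,1}$ are pairwise distinct.

Let $\varphi\colon K\to\operatorname{Alt}(U_2)$ be the action on $U_2$. The group $C$ is the stabilizer in $K$ of $o_1\in U_1$, so $\varphi(C)=\operatorname{Alt}(U_2)$ by \eqref{eq:product}. As $M\lhd C$, the image $\varphi(M)$ is trivial or everything. If it were trivial, $\operatorname{Alt}(d)$ would be a quotient of the smaller group $C/M\cong\operatorname{Alt}(d-1)$. So $\varphi(M)=\operatorname{Alt}(U_2)$, and conjugating by $D$, which is transitive on the neighbors of $v$, we see that $M\to\operatorname{Alt}(\beta_{u,2})$ is onto for all $u$. Moreover $N_{u,1}\neq N_{u',2}$ for all $u,u'$, because these subgroups have different indices in $M$.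

It remains to separate the $N_{u,2}$. By \eqref{eq:conj}, the relation $N_{u,2}=N_{u',2}$ is a $D$-invariant equivalence relation on the neighbors of $v$, on which $D$ acts primitively. If it were total, $N_{o,2}=\ker(\varphi|_M)$ would be normal in $D$. This is excluded by Lemma~\ref{lem:extension} with $P=D$, $P'=K$ and $L=\operatorname{Alt}(U_2)$. So the relation is equality.

\emph{The case $v=o_2$.} Exchanging the two copies of $S$ turns $\Gamma_\theta$ into $\Gamma_{\theta^{-1}}$ and exchanges the types $1$ and $2$. Since $\theta^{-1}(\ker\lambda)=\ker(\lambda\theta)\neq\ker\lambda$, also $\ker(\lambda\theta^{-1})=\theta(\ker\lambda)\neq\ker\lambda$, and the previous case applies.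
\end{proof}

\subsection{The inductive step}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[dashed] (0,0)--(-1.7,0.7) (0,0)--(-1.7,-0.7);
\node at (-2.7,0) {off-branch};
\draw (0,0)--(1.2,0);
\draw[dashed] (1.2,0)--(3,0);
\draw (3,0)--(4.5,1.2) (3,0)--(4.5,0) (3,0)--(4.5,-1.2);
\draw (4.5,1.2)--(6,1.6) (4.5,1.2)--(6,1.2) (4.5,1.2)--(6,0.8);
\draw (4.5,-1.2)--(6,-1.6) (4.5,-1.2)--(6,-1.2) (4.5,-1.2)--(6,-0.8);
\fill (0,0) circle (1.6pt) (1.2,0) circle (1.6pt) (3,0) circle (1.6pt);
\fill (4.5,1.2) circle (1.6pt) (4.5,0) circle (1.6pt) (4.5,-1.2) circle (1.6pt);
\fill (6,1.6) circle (1.6pt) (6,1.2) circle (1.6pt) (6,0.8) circle (1.6pt);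
\fill (6,-1.6) circle (1.6pt) (6,-1.2) circle (1.6pt) (6,-0.8) circle (1.6pt);
\node[below] at (0.05,-0.05) {$v$};
\node[below] at (1.2,-0.05) {$v'$};
\node[below] at (2.9,-0.05) {$w$};
\node[above] at (4.5,1.22) {$u$};
\node[below] at (4.5,-1.22) {$\bar u$};
\draw[dotted,thick] (4.5,0) ellipse (0.42 and 1.95);
\draw[dotted,thick] (6,1.2) ellipse (0.25 and 0.65);
\draw[dotted,thick] (6,-1.2) ellipse (0.25 and 0.65);
\node at (5.15,0) {$\gamma$};
\node at (6.55,1.2) {$\beta$};
\node at (6.65,-1.2) {$z\beta$};
\end{tikzpicture}
\caption{The inductive step. The vertices $w$ and $u$ are at distances $n$ and $n+1$ from $v$. The element $r$ permutes the block $\beta$ but may also move off-branch vertices at distance $n+1$ from $v$. The element $z$ permutes the block $\gamma$, sends $u$ to $\bar u$, and fixes all other vertices within distance $n+1$ of $v$. The commutator $[r,z]$ fixes the ball of radius $n+1$ about $v$, and among the on-branch vertices at distance $n+2$ it moves only those in $\beta$ and $z\beta$.}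
\label{fig:step}
\end{figure}

\begin{lemma}\label{lem:step}
Let $n\ge1$. If $\mathrm{Full}(v,n)$ holds for all vertices $v$, then so does $\mathrm{Full}(v,n+1)$.
\end{lemma}

\begin{proof}
Fix $v$ and a block $\beta\in\mathcal P_{n+1}(v)$, with parent $u\in\Sigma_{n+1}(v)$. Let $w\in\Sigma_n(v)$ be the parent of $u$, let $\gamma\in\mathcal P_n(v)$ be the block containing $u$, and let $v'$ be the neighbor of $v$ on $[v,u]$; see Figure~\ref{fig:step}. Call a vertex \emph{on-branch} if its geodesic to $v$ passes through $v'$, and \emph{off-branch} otherwise. The vertices $w$ and $u$ are on-branch. An on-branch vertex of $\Sigma_{n+1}(v)$ lies in $\Sigma_n(v')$ and has the same parent and children with respect to $v$ and to $v'$. In particular $\beta\in\mathcal P_n(v')$.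

\emph{The element $r$.} Let $f\in\operatorname{Alt}(\beta)$. By $\mathrm{Full}(v',n)$ there is $r\in\Gamma_{v'}(n)$ acting as $f$ on $\beta$ and trivially on all other blocks of $\Sigma_{n+1}(v')$. So $r$ fixes $B_{n+1}(v')\setminus\beta$ pointwise. As $\beta\subseteq\Sigma_{n+2}(v)$, this set contains $B_n(v)$, all on-branch vertices of $\Sigma_{n+1}(v)$, and all on-branch vertices of $\Sigma_{n+2}(v)$ outside $\beta$.

\emph{The element $z$.} Let $\bar u\in\gamma\setminus\{u\}$. By $\mathrm{Full}(v,n)$ and transitivity of $\operatorname{Alt}(\gamma)$ there is $z\in\Gamma_v(n)$ with $zu=\bar u$ that fixes $\Sigma_{n+1}(v)\setminus\gamma$ pointwise. It fixes $v$ and $v'$, so it preserves the on-branch and the off-branch part of every sphere about $v$.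

\emph{The commutator.} Let $g=r\cdot zr^{-1}z^{-1}$. It fixes $B_n(v)$, since $r$ and $z$ do. The off-branch part of $\Sigma_{n+1}(v)$ is fixed pointwise by $z$ and preserved by $r$, which fixes $v$ and $v'$; so $g$ acts on it as $rr^{-1}=1$. The on-branch part of $\Sigma_{n+1}(v)$ is fixed pointwise by $r$ and preserved by $z$; so $g$ acts on it as $zz^{-1}=1$. Hence $g\in\Gamma_v(n+1)$. On the on-branch part of $\Sigma_{n+2}(v)$, the element $r$ moves only points of $\beta\subseteq\operatorname{ch}(u)$, and its conjugate $zr^{-1}z^{-1}$ moves only points of $z\beta\subseteq\operatorname{ch}(\bar u)$. These two sets are disjoint. Therefore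
\begin{equation}\label{eq:g}
g \text{ acts as } f \text{ on }\beta,\ \text{ and trivially on every on-branch block }\beta'\in\mathcal P_{n+1}(v)\setminus\{\beta,z\beta\}.
\end{equation}
In particular $\Gamma_v(n+1)\to\operatorname{Alt}(\beta)$ is onto.

\emph{Distinct kernels.} Let $\beta'\neq\beta$ be another block in $\mathcal P_{n+1}(v)$, with parent $u'$. Suppose first that $u'$ is on-branch; possibly $u'=u$. Since $|\gamma|\ge3$ we can choose $\bar u\notin\{u,u'\}$, and then $\beta'\neq z\beta$. With $f\neq1$, \eqref{eq:g} gives $g\in N_{\beta'}\setminus N_\beta$.

Suppose next that $u'$ is off-branch. The element $g$ is not controlled on $\beta'$, so we argue by conjugation. Take $z$ as above. It fixes $u'\notin\gamma$ and preserves types, so $z\beta'=\beta'$. If $N_\beta=N_{\beta'}$, then \eqref{eq:conj} gives $N_{z\beta}=zN_\beta z^{-1}=zN_{\beta'}z^{-1}=N_{\beta'}=N_\beta$. But $z\beta\neq\beta$ has the on-branch parent $\bar u$, which contradicts the previous case. Lemma~\ref{lem:kernels} now gives $\mathrm{Full}(v,n+1)$.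
\end{proof}

Lemmas~\ref{lem:base} and~\ref{lem:step} prove Proposition~\ref{prop:full}.

\section{Proof of the main theorem}\label{sec:end}

Part (b) of Theorem~\ref{thm:main} was proved in Section~\ref{sec:input}. For the remaining parts we recall two standard facts. First, if groups $A,B,C$ have finite Eilenberg--MacLane complexes $Y_A,Y_B,Y_C$, then gluing the ends of $Y_C\times[0,1]$ to $Y_A$ and $Y_B$ along cellular maps inducing the inclusions gives a finite $K(A*_CB,1)$. Second, for a group $G$ with a finite $K(G,1)$, the Euler characteristic $\chi(G)$ of that complex is the alternating sum of the rational Betti numbers of $G$, so it is an invariant of $G$. It follows that $\chi(A*_CB)=\chi(A)+\chi(B)-\chi(C)$, and passing to a finite cover gives $\chi(G')=[G:G']\chi(G)$ for a subgroup $G'$ of finite index.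

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
By (H2) the rank of $K$ exceeds $\log_2(d!)>\log_2|\operatorname{Alt}(d)|$, so Lemma~\ref{lem:twist} provides $\theta$ with $\ker(\lambda\theta)\neq\ker\lambda$. Fix any such $\theta$ and let $\Gamma=\Gamma_\theta$. Finite presentation, torsion-freeness and the statement on positive sentences are Proposition~\ref{prop:anytheta}.

By Proposition~\ref{prop:full}, the group $\Gamma_v(t)$ acts on each block $\beta$ of $\Sigma_{t+1}(v)$ as $\operatorname{Alt}(\beta)$ with $|\beta|\ge5$, so it fixes no vertex of $\Sigma_{t+1}(v)$. By Lemma~\ref{lem:reduction}, $\Gamma$ is simple.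

The groups $K,D_1,D_2$ are free of finite rank by (H2), and so are their finite-index subgroups $C_1,C_2$. Representing them by finite graphs and applying the gluing construction twice to $\Gamma=D_1*_{C_1}K*_{C_2}D_2$, we obtain a finite $2$-dimensional $K(\Gamma,1)$, so the cohomological dimension of $\Gamma$ is at most $2$. By Stallings' theorem, a finitely generated group of cohomological dimension at most $1$ is free. A nontrivial free group is infinite and maps onto $\mathbb Z/2$, so it is not simple. Hence $\Gamma$ is not free, and its cohomological dimension is $2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]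
Let $S\le\Delta$ have parameters $(n,m)$. A vertex of $T_{2n}\times T_{2m}$ lies on $2n+2m$ edges and $4nm$ squares. So the one-vertex quotient complex, which is a finite $K(\Delta,1)$, has $n+m$ edges and $nm$ squares, and
\[
\chi(\Delta)=1-(n+m)+nm=(n-1)(m-1).
\]
If $K$ has rank $r\ge1$, then $\chi(K)=1-r$, and
\[
\chi(\Gamma_\theta)=2\chi(S)-\chi(K)=2[\Delta:S](n-1)(m-1)+(r-1)\ge2(n-1)(m-1).
\]
For fixed $m\ge3$ this tends to infinity with $n$, so infinitely many isomorphism classes occur.
\end{proof}

Corollary~\ref{cor:width} follows from Theorem~\ref{thm:main}(a) and the discussion of verbal width in Section~\ref{sec:intro}.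

\begin{remark}
The parts of (H) enter as follows. Simplicity of $S$ is used in Lemma~\ref{lem:reduction} and, through the absence of finite quotients, in Lemmas~\ref{lem:extension}, \ref{lem:structure} and~\ref{lem:radius2}. Finite presentation and torsion-freeness of $S$ are used only for the same properties of $\Gamma_\theta$. Freeness and finite rank of the stabilizers give the twist, the finite presentation and the dimension bound; the lower bound on the rank is needed for Lemma~\ref{lem:twist}, and otherwise only to know that stabilizers are infinite. Hypothesis (H3) together with $d\ge6$ makes every group $\operatorname{Alt}(\beta)$ non-abelian simple, as Lemma~\ref{lem:kernels} requires, and supplies the primitivity used in Lemmas~\ref{lem:radius2} and~\ref{lem:base}.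
\end{remark}

\begin{thebibliography}{9}

\bibitem{BM}
Burger and Mozes, \emph{Lattices in product of trees}, Publ. Math. IH\'ES \textbf{92} (2000), 151--194.

\bibitem{CGKN}
Montserrat Casals-Ruiz, Albert Garreta, Ilya Kazachkov and Javier de la Nuez Gonz\'alez, \emph{Simple groups with infinite verbal width and the same positive theory as free groups}, arXiv:1911.02117 (2019).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
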